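\title{The $P$-modification of a product of reflexive $P$-groups need not be reflexive}

\begin{abstract}
A $P$-group is a topological group in which countable intersections of open sets are open, and the $P$-modification $P\Pi$ of a product $\Pi$ of $P$-groups is the group $\Pi$ with the topology generated by its $G_\delta$-sets. We construct in ZFC a reflexive Abelian $P$-group $G$ of exponent $2$ such that $P(G^\omega)$ is not reflexive. The group belongs to a family $G_\kappa$ indexed by the regular uncountable cardinals. Every $G_\kappa$ is reflexive, and $P(G_\kappa^{\,\omega})$ fails to be reflexive exactly when $\omega^\omega$ is the union of an increasing $\kappa$-chain of proper ideals. This happens for $\kappa=\mathrm{cf}(\mathfrak d)$, and it can happen only if $\mathfrak b\le\kappa\le\mathfrak d$. We also show that the reflexivity of $P\Pi$ is decided by the countable subproducts of $\Pi$.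
\end{abstract}

\section{The question and the results}\label{sec:intro}

All topological groups in this paper are Abelian and Hausdorff, and $\mathbb T$ is the multiplicative group of complex numbers of modulus $1$. The \emph{dual} $G^\wedge$ of a topological group $G$ is the group of continuous homomorphisms $G\to\mathbb T$ with the compact-open topology. The group $G$ is \emph{reflexive} if the evaluation map
\[
\alpha\colon G\to G^{\wedge\wedge},\qquad \alpha(x)(\chi)=\chi(x),
\]
is a topological isomorphism. A \emph{$P$-group} is a topological group in which the intersection of any countable family of open sets is open. For a topological group $G$, the \emph{$P$-modification} $PG$ is the group $G$ with the topology whose base consists of the $G_\delta$-sets of $G$, that is, of the intersections of countably many open sets.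

An infinite product $\Pi=\prod_{i\in I}G_i$ of nontrivial $P$-groups is never a $P$-group. Indeed, nonzero elements supported at distinct single coordinates $i_0,i_1,\dots$ form a sequence converging to $0$, while compact subsets of a $P$-group are finite (Lemma~\ref{lem:basic}). The group $P\Pi$ is the right substitute: it is a $P$-group, and a homomorphism from a $P$-group $H$ into $P\Pi$ is continuous as soon as its coordinates $H\to G_i$ are, because the preimage of a $G_\delta$-set of $\Pi$ is then a $G_\delta$-set of $H$, hence open. So $P\Pi$ is the product formed within the class of $P$-groups, and the following question, posed in \cite{GRT}, asks whether this product preserves reflexivity.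

\medskip
\noindent\emph{Let $\Pi=\prod_{i\in I}G_i$ be the product of a family of reflexive $P$-groups, with the product topology. Is $P\Pi$ reflexive?}
\medskip

The simplest cases suggest that it is: the answer is yes for finitely many factors and for any number of discrete factors (Theorem~\ref{thm:C}). We show that the answer is no in general, already for the countable power of a single group.

Ordinals are identified with the sets of their predecessors, so $\omega=\{0,1,2,\dots\}$ and $A\cap\alpha$ is the set of elements of $A$ below $\alpha$. An infinite cardinal $\kappa$ is \emph{regular} if the supremum of fewer than $\kappa$ ordinals below $\kappa$ is again below $\kappa$. The \emph{cofinality} $\mathrm{cf}$ of a linear order is the least size of a cofinal subset; if the order has no maximum, its cofinality $\lambda$ is an infinite regular cardinal, and there is an increasing cofinal sequence of length $\lambda$. For a regular uncountable cardinal $\kappa$ put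
\begin{align*}
G_\kappa&=\{x\colon\omega\times\kappa\to\mathbb F_2 \;:\; \text{there is } m\in\omega \text{ with } x(k,\xi)=0 \text{ for all } k\ge m,\ \xi<\kappa\},\\
V_\beta&=\{x\in G_\kappa \;:\; x(k,\xi)=0 \text{ for all } k\in\omega,\ \xi<\beta\}\qquad(\beta<\kappa),
\end{align*}
and give $G_\kappa$ the group topology in which the subgroups $V_\beta$ form a base at $0$. This is a nondiscrete group of exponent $2$.

For $f,g\in\omega^\omega$ we write $f\le g$ if $f(n)\le g(n)$ for all $n$, and $f\le^* g$ if this holds for all but finitely many $n$. A family $D\subseteq\omega^\omega$ is \emph{dominating} if every $f$ satisfies $f\le^* g$ for some $g\in D$, and \emph{unbounded} if no $g\in\omega^\omega$ satisfies $f\le^* g$ for all $f\in D$. The least sizes of a dominating and of an unbounded family are denoted by $\mathfrak d$ and $\mathfrak b$.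

\begin{theorem}\label{thm:A}
For every regular uncountable cardinal $\kappa$, the group $G_\kappa$ is a reflexive $P$-group. For $\kappa=\mathrm{cf}(\mathfrak d)$, which is regular and uncountable, $P(G_\kappa^{\,\omega})$ is not reflexive.
\end{theorem}

The proof uses ZFC only. The cardinals $\kappa$ for which the countable power fails to be reflexive are described by a covering property of $\omega^\omega$. An \emph{ideal} of $\omega^\omega$ is a nonempty set $Z\subseteq\omega^\omega$ that is closed downward under $\le$ and closed under pointwise maxima of pairs; it is \emph{proper} if $Z\ne\omega^\omega$. Consider the condition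
\begin{quote}
$(\star)_\kappa$\quad $\omega^\omega=\bigcup_{\beta<\kappa}Z_\beta$ for some proper ideals $Z_\beta$ with $Z_\beta\subseteq Z_\gamma$ whenever $\beta<\gamma<\kappa$.
\end{quote}
For a nonprincipal ultrafilter $p$ on $\omega$ write $f\le_p g$ if $\{n:f(n)\le g(n)\}\in p$. Any two functions are comparable under $\le_p$, and $\omega^\omega/p$ denotes the linear order obtained by identifying functions that agree on a set in $p$.

\begin{theorem}\label{thm:B}
Let $\kappa$ be a regular uncountable cardinal.
\begin{enumerate}
\item[(a)] $P(G_\kappa^{\,\omega})$ is not reflexive if and only if $(\star)_\kappa$ holds.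
\item[(b)] $(\star)_\kappa$ holds for $\kappa=\mathrm{cf}(\mathfrak d)$, and for $\kappa=\mathrm{cf}(\omega^\omega/p)$ with $p$ any nonprincipal ultrafilter on $\omega$.
\item[(c)] $(\star)_\kappa$ implies $\mathfrak b\le\kappa\le\mathfrak d$.
\end{enumerate}
Consequently, under the Continuum Hypothesis, $P(G_\kappa^{\,\omega})$ is reflexive if and only if $\kappa\ne\omega_1$.
\end{theorem}

That the counterexample is a countable product is no accident.

\begin{theorem}\label{thm:C}
For any family $(G_i)_{i\in I}$ of $P$-groups, $P\prod_{i\in I}G_i$ is reflexive if and only if $P\prod_{j\in J}G_j$ is reflexive for every countable $J\subseteq I$. Hence, if all $G_i$ are reflexive $P$-groups and all but finitely many of them are discrete, then $P\prod_{i\in I}G_i$ is reflexive.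
\end{theorem}

By Theorem~\ref{thm:A}, countably many nondiscrete factors can already destroy reflexivity.

The place to look for a counterexample is found by trying to prove a positive answer. Say that a set $K$ of characters \emph{kills} a set $A$ if $\chi(a)=1$ for all $\chi\in K$ and $a\in A$. A $P$-group is reflexive exactly when every compact set of characters kills an open subgroup (Proposition~\ref{prop:crit}). Let $K$ be a compact set of characters of $P\prod_{n\in\omega}G_n$ with all $G_n$ reflexive. The restriction of $K$ to $G_n$ kills an open subgroup $U_n$, so $K$ kills the direct sum $\bigoplus_nU_n$. One would like it to kill the open subgroup $\prod_nU_n$, but the sum need not be dense in the product for the modified topology: for discrete $G_n$ the group $P\prod_nG_n$ is discrete. A character can therefore be trivial on every factor and still be nontrivial, and our counterexample is built from such characters.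

Section~\ref{sec:dual} proves the criterion for reflexivity. Section~\ref{sec:tail} studies sequences of characters of length $\kappa$: one lemma turns such a sequence into a compact set that kills no open subgroup, and another shows that this cannot happen in a full product $\prod_{\xi<\kappa}C_\xi$. Section~\ref{sec:power} places $G_\kappa$ and its countable power between these two lemmas: $G_\kappa$ is a union of countably many full products, while $P(G_\kappa^{\,\omega})$ is a union of full products indexed by $\omega^\omega$. Section~\ref{sec:star} determines when $(\star)_\kappa$ holds and completes the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}, and Section~\ref{sec:countable} proves Theorem~\ref{thm:C}.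

\section{Duality for $P$-groups}\label{sec:dual}

We write groups additively and characters multiplicatively. Let $\mathbb T_+=\{z\in\mathbb T:\operatorname{Re}z\ge0\}$ and $\mathbb T_+^\circ=\{z\in\mathbb T:\operatorname{Re}z>0\}$. The following textbook facts are used.
\begin{enumerate}
\item[(F1)] The sets $\{\chi\in G^\wedge:\chi(C)\subseteq W\}$, with $C\subseteq G$ compact and $W$ an open neighborhood of $1$ in $\mathbb T$, form a base at the trivial character of $G^\wedge$.
\item[(F2)] If $A$ is an Abelian group and $a\in A$ is nonzero, then some homomorphism $A\to\mathbb T$ is nontrivial at $a$.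
\item[(F3)] A continuous character of a closed subgroup of a compact group extends to a continuous character of the whole group, and the continuous characters of $\mathbb T^n$ are the maps $d\mapsto d_1^{k_1}\cdots d_n^{k_n}$ with $k_i\in\mathbb Z$.
\item[(F4)] The space $\mathbb T^G$ of all maps $G\to\mathbb T$ is compact in the product topology. The homomorphisms form a closed subset, and so do the homomorphisms that kill a given set.
\end{enumerate}

\begin{lemma}\label{lem:arc}
If $z\in\mathbb T$, $m\ge1$ and $z^j\in\mathbb T_+$ for $1\le j\le m$, then $|\arg z|\le\pi/(2m)$. Hence every $z\ne1$ has a positive power outside $\mathbb T_+$, and the only subgroup of $\mathbb T$ contained in $\mathbb T_+$ is $\{1\}$.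
\end{lemma}

\begin{proof}
Let $\theta=|\arg z|\in[0,\pi]$; then $\theta\le\pi/2$ because $z\in\mathbb T_+$. If $\theta>\pi/(2m)$, the least $j$ with $j\theta>\pi/2$ satisfies $j\le m$ and $j\theta\le\pi/2+\theta\le\pi$, so $\operatorname{Re}z^j=\cos j\theta<0$, against the hypothesis.
\end{proof}

\begin{lemma}\label{lem:basic}
Let $G$ be a $P$-group.
\begin{enumerate}
\item[(i)] The open subgroups form a base at $0$.
\item[(ii)] A homomorphism $G\to\mathbb T$ is continuous if and only if it kills an open subgroup.
\item[(iii)] Compact subsets of $G$ are finite. Hence $G^\wedge$ carries the topology of pointwise convergence, induced from $\mathbb T^G$.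
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Given a neighborhood $U$ of $0$, choose open neighborhoods $U_n$ of $0$ with $U_0\subseteq U$ and $U_{n+1}-U_{n+1}\subseteq U_n$. Then $\bigcap_nU_n$ is a subgroup contained in $U$, and it is open because $G$ is a $P$-group.

(ii) The kernel of a continuous $\chi$ is the intersection of the open sets $\{x:|\chi(x)-1|<1/n\}$, so it is open. Conversely, a homomorphism that kills an open subgroup is constant on its cosets, so it is continuous.

(iii) The complement of a countable set is a countable intersection of complements of points, so countable sets are closed. An infinite compact set would contain a countably infinite set $D$. All subsets of $D$ are closed, so $D$ is compact and discrete, which is impossible. The last statement follows from (F1).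
\end{proof}

Call a set $K\subseteq G^\wedge$ \emph{equicontinuous} if it kills an open subgroup of $G$. The last paragraph of the next proof shows that for $P$-groups this agrees with the usual meaning of the word.

\begin{proposition}\label{prop:crit}
Let $G$ be a $P$-group. The evaluation map $\alpha\colon G\to G^{\wedge\wedge}$ is an open isomorphism of groups, and it is continuous if and only if every compact set $K\subseteq G^\wedge$ is equicontinuous. Thus $G$ is reflexive if and only if every compact subset of $G^\wedge$ is equicontinuous.
\end{proposition}

\begin{proof}
Each $\alpha(x)$ is continuous for pointwise convergence, so $\alpha$ is a homomorphism into $G^{\wedge\wedge}$. We first note that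
\begin{equation}\label{eq:sep}
\text{if $U\le G$ is open and $x\notin U$, then some $\chi\in G^\wedge$ kills $U$ and has $\chi(x)\notin\mathbb T_+$.}
\end{equation}
Indeed, (F2) applied to $G/U$ gives a homomorphism that kills $U$ and is nontrivial at $x$; it is continuous by Lemma~\ref{lem:basic}(ii), and a suitable power of it sends $x$ outside $\mathbb T_+$ by Lemma~\ref{lem:arc}.

\emph{Injectivity.} If $x\ne0$, some open subgroup misses $x$, and \eqref{eq:sep} gives $\alpha(x)\ne1$.

\emph{Surjectivity.} Let $\Phi\in G^{\wedge\wedge}$. Since $G^\wedge$ has the pointwise topology, there are $x_1,\dots,x_n\in G$ and $\varepsilon>0$ such that $\Phi(\chi)\in\mathbb T_+$ whenever $|\chi(x_i)-1|<\varepsilon$ for all $i$. Let $\pi\colon G^\wedge\to\mathbb T^n$ be given by $\pi(\chi)=(\chi(x_1),\dots,\chi(x_n))$, and let $D=\pi(G^\wedge)$. The image $\Phi(\ker\pi)$ is a subgroup contained in $\mathbb T_+$, hence trivial. So $\Phi=\Psi\circ\pi$ for a homomorphism $\Psi\colon D\to\mathbb T$, and $\Psi(d)\in\mathbb T_+$ whenever $d\in D$ and $|d_i-1|<\varepsilon$ for all $i$. If $d\in D$ and $|d_i-1|<\varepsilon/m$ for all $i$, then $|d_i^{\,j}-1|\le j\,|d_i-1|<\varepsilon$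 for $1\le j\le m$, so $\Psi(d)^j=\Psi(d^j)\in\mathbb T_+$ for these $j$, and $|\arg\Psi(d)|\le\pi/(2m)$ by Lemma~\ref{lem:arc}. Thus $\Psi$ is continuous on $D$ with the topology of $\mathbb T^n$. Being a homomorphism, it is uniformly continuous and extends to a continuous character of the closure of $D$. By (F3), $\Psi(d)=\prod_id_i^{k_i}$ with $k_i\in\mathbb Z$. Therefore $\Phi(\chi)=\prod_i\chi(x_i)^{k_i}=\chi(\sum_ik_ix_i)$, that is, $\Phi=\alpha(\sum_ik_ix_i)$.

\emph{Openness.} Let $U\le G$ be open. The set $U^\perp$ of all homomorphisms $G\to\mathbb T$ that kill $U$ is contained in $G^\wedge$ and is compact by (F4). So $N=\{\Phi\in G^{\wedge\wedge}:\Phi(U^\perp)\subseteq\mathbb T_+^\circ\}$ is a neighborhood of the identity. By \eqref{eq:sep}, $\alpha(x)\notin N$ for $x\notin U$. Since $\alpha$ is onto, $N\subseteq\alpha(U)$.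

\emph{Continuity.} By (F1), $\alpha$ is continuous if and only if, for every compact $K\subseteq G^\wedge$ and every open $W\ni1$, the set $\{x:\chi(x)\in W\text{ for all }\chi\in K\}$ is a neighborhood of $0$. This holds if $K$ kills an open subgroup. Conversely, if it holds for $W=\mathbb T_+^\circ$, the set contains an open subgroup $U$, and for $\chi\in K$ the image $\chi(U)$ is a subgroup contained in $\mathbb T_+$, hence trivial.
\end{proof}

Discrete groups are reflexive by this criterion, since $\{0\}$ is an open subgroup. To apply the criterion to $P\Pi$ we need its open subgroups. For $J\subseteq I$ we write $\Pi_J=\prod_{j\in J}G_j$ and identify it with $\{x\in\Pi:x_i=0\text{ for }i\notin J\}$.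

\begin{lemma}\label{lem:base}
Let $\Pi=\prod_{i\in I}G_i$ be a product of $P$-groups. Then $P\Pi$ is a $P$-group, and the subgroups
\[
\{x\in\Pi:x_j\in U_j\text{ for all }j\in J\}\qquad(J\subseteq I\text{ countable},\ U_j\le G_j\text{ open})
\]
form a base at $0$. In particular, $P\Pi=\Pi$ if $I$ is finite, and $P\Pi=P\Pi_J\times P\Pi_{I\setminus J}$ as topological groups for every $J\subseteq I$.
\end{lemma}

\begin{proof}
The displayed subgroups are $G_\delta$-sets of $\Pi$. Conversely, a $G_\delta$-set containing $0$ contains the intersection of countably many basic open neighborhoods of $0$ in $\Pi$. Together these restrict a countable set $J$ of coordinates, and each $j\in J$ is restricted by countably many open neighborhoods of $0$ in $G_j$, whose intersection is open and contains an open subgroup $U_j$ by Lemma~\ref{lem:basic}(i). Translations preserve $G_\delta$-sets, so the cosets of the displayed subgroups form a base of $P\Pi$, and $P\Pi$ is a topological group. It is Hausdorff because its topology refines that of $\Pi$, and it is a $P$-group because a countable intersection of $G_\delta$-sets is a $G_\delta$-set. The last two statements follow by comparing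 bases at $0$.
\end{proof}

A subgroup of a $P$-group is a $P$-group in the subspace topology, which subgroups always carry below.

\begin{lemma}\label{lem:perm}
Let $G$ and $H$ be $P$-groups.
\begin{enumerate}
\item[(i)] If $f\colon H\to G$ is a continuous homomorphism and $K\subseteq G^\wedge$ is compact, then $\{\chi\circ f:\chi\in K\}$ is a compact subset of $H^\wedge$. In particular, a compact set of characters restricts to a compact set on every subgroup.
\item[(ii)] $G\times H$ is reflexive if and only if $G$ and $H$ are reflexive.
\item[(iii)] If $G$ is the union of countably many reflexive subgroups, then $G$ is reflexive.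
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The map $\chi\mapsto\chi\circ f$ is continuous for the topologies of pointwise convergence.

(ii) The product is a $P$-group by Lemma~\ref{lem:base}, so Proposition~\ref{prop:crit} applies to all three groups. Let $G$ and $H$ be reflexive and let $K\subseteq(G\times H)^\wedge$ be compact. Its restrictions to the factors kill open subgroups $U\le G$ and $V\le H$, so $K$ kills $U\times V$, because $(u,v)=(u,0)+(0,v)$. Conversely, let $G\times H$ be reflexive and let $K\subseteq G^\wedge$ be compact. The compositions of the members of $K$ with the projection onto $G$ form a compact set, which kills an open subgroup $W$ of $G\times H$. Then $K$ kills the open subgroup $\{x\in G:(x,0)\in W\}$. The same argument applies to $H$.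

(iii) Let $G=\bigcup_mG_m$ with $G_m$ reflexive, and let $K\subseteq G^\wedge$ be compact. The restriction of $K$ to $G_m$ kills an open subgroup of $G_m$, which contains $U_m\cap G_m$ for some open subgroup $U_m$ of $G$. The subgroup $U=\bigcap_mU_m$ is open, and $K$ kills $\bigcup_m(U\cap G_m)=U$.
\end{proof}

\section{Tail topologies and long sequences of characters}\label{sec:tail}

In this section and the next, $\kappa$ is a regular uncountable cardinal. Let $(C_\xi)_{\xi<\kappa}$ be Abelian groups without topology, let $H=\prod_{\xi<\kappa}C_\xi$, and let $X\le H$ be a subgroup. The \emph{tail topology} on $X$ is the group topology whose base at $0$ consists of the decreasing family of subgroups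
\[
X_\beta=\{x\in X:x_\xi=0\text{ for all }\xi<\beta\}\qquad(\beta<\kappa).
\]
It is the topology that $X$ inherits from the tail topology of $H$. It is Hausdorff since $\bigcap_\beta X_\beta=0$. It makes $X$ a $P$-group since $\bigcap_nX_{\beta_n}=X_{\sup_n\beta_n}$ and $\sup_n\beta_n<\kappa$; here both regularity and uncountability of $\kappa$ are used. A set of characters of $X$ is equicontinuous if and only if it kills some $X_\beta$. We call $H$ itself, with the tail topology, a \emph{full product}.

A compact set that kills no $X_\beta$ must contain characters that depend on coordinates arbitrarily far out. The simplest way to keep such a family compact is to let it converge to the trivial character.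

\begin{lemma}\label{lem:null}
Let $X\le\prod_{\xi<\kappa}C_\xi$ carry the tail topology. Suppose that there are homomorphisms $\chi_\beta\colon X\to\mathbb T$ $(\beta<\kappa)$ such that
\begin{enumerate}
\item[(1)] $\chi_\beta$ kills $X_{\beta+1}$;
\item[(2)] $\chi_\beta$ does not kill $X_\beta$;
\item[(3)] for each $x\in X$ there is $\gamma<\kappa$ with $\chi_\beta(x)=1$ for all $\beta\ge\gamma$.
\end{enumerate}
Then $X$ is not reflexive.
\end{lemma}

\begin{proof}
Let $K$ be the closure of $\{\chi_\beta:\beta<\kappa\}$ in $\mathbb T^X$. It is compact and consists of homomorphisms. The point is that its members are continuous. Let $\psi\in K$. For each $\gamma<\kappa$, the set $K$ is the union of the closures of $\{\chi_\beta:\beta<\gamma\}$ and of $\{\chi_\beta:\beta\ge\gamma\}$. Suppose first that $\psi$ lies in the closure of $\{\chi_\beta:\beta<\gamma\}$ for some $\gamma$. By (1), each of these $\chi_\beta$ kills $X_{\beta+1}\supseteq X_\gamma$, so $\psi$ kills $X_\gamma$ and is continuous. Otherwise $\psi$ lies in the closure of $\{\chi_\beta:\beta\ge\gamma\}$ for every $\gamma$, and (3) gives $\psi(x)=1$ for all $x$. So $K$ is a compact subset of $X^\wedge$. By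 (2) it kills no $X_\beta$, and Proposition~\ref{prop:crit} shows that $X$ is not reflexive.
\end{proof}

\begin{example}\label{ex:toy}
Let $H=\mathbb F_2^{\,\kappa}$, let $B\le H$ consist of the elements whose support is bounded in $\kappa$, and let $\chi_\beta(x)=(-1)^{x_\beta}$. For a set $A\subseteq\kappa$ let $1_A\in H$ be its indicator function.

On $B$ the three conditions of Lemma~\ref{lem:null} hold: $\chi_\beta$ depends only on the coordinate $\beta$, it takes the value $-1$ at $1_{\{\beta\}}\in B_\beta$, and $\chi_\beta(x)=1$ for all $\beta$ above the support of $x$. So $B$ is a $P$-group that is not reflexive.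

On $H$ condition (3) fails, and the closure of $\{\chi_\beta:\beta<\kappa\}$ in $\mathbb T^H$ leaves $H^\wedge$. Indeed, by compactness some $\varphi$ lies in the closure of $\{\chi_\beta:\beta\ge\gamma\}$ for every $\gamma$. Since $\chi_\beta(1_{[\gamma,\kappa)})=-1$ for $\beta\ge\gamma$, we get $\varphi(1_{[\gamma,\kappa)})=-1$ with $1_{[\gamma,\kappa)}\in H_\gamma$. So $\varphi$ kills no $H_\gamma$ and is discontinuous.
\end{example}

The second half of the example is the model for proving that full products are reflexive. There, the elements $1_{\{\beta\}}$ detected by the individual characters were added up to one element $1_{[\gamma,\kappa)}$ detected by a whole tail of them. In general a character $\chi_\alpha$ will also react to the summands with smaller index, and these may cancel the contribution of the summand with index $\alpha$. The remedy is to decide recursively whether to include that summand.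

\begin{lemma}\label{lem:hump}
Let $G$ be a $P$-group, let $\chi_\alpha\in G^\wedge$ $(\alpha<\kappa)$, and let $y_A\in G$ $(A\subseteq\kappa)$ satisfy $y_{A\cup B}=y_A+y_B$ for disjoint $A$ and $B$. Suppose that
\begin{enumerate}
\item[(a)] $\chi_\alpha(y_A)=1$ whenever all elements of $A$ are larger than $\alpha$;
\item[(b)] $\chi_\alpha(y_{\{\alpha\}})\notin\mathbb T_+$;
\item[(c)] for each $\varphi\in G^\wedge$ there is $\gamma<\kappa$ with $\varphi(y_A)=1$ whenever $A\subseteq[\gamma,\kappa)$.
\end{enumerate}
Then $\{\chi_\alpha:\alpha<\kappa\}$ is contained in no compact subset of $G^\wedge$.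
\end{lemma}

\begin{proof}
Additivity gives $y_\emptyset=0$ and $y_A=y_{A\cap\alpha}+y_{A\cap\{\alpha\}}+y_{A\setminus(\alpha+1)}$. By (a), $\chi_\alpha$ kills the last term. So, with $z=\chi_\alpha(y_{A\cap\alpha})$ and $w=\chi_\alpha(y_{\{\alpha\}})$, the value $\chi_\alpha(y_A)$ is $z$ if $\alpha\notin A$ and $zw$ if $\alpha\in A$.

Fix $\gamma<\kappa$ and define $A=A_\gamma\subseteq[\gamma,\kappa)$ by recursion on $\alpha\ge\gamma$: once $A\cap\alpha$, and with it $z$, is known, put $\alpha$ into $A$ if and only if $|z-1|<\sqrt2/2$. By (b), $|w-1|^2=2-2\operatorname{Re}w>2$. So if $\alpha\in A$, then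
\[
|zw-1|\ge|zw-z|-|z-1|=|w-1|-|z-1|>\sqrt2/2 .
\]
In both cases $|\chi_\alpha(y_{A_\gamma})-1|\ge\sqrt2/2$, for every $\alpha\ge\gamma$.

Suppose that all $\chi_\alpha$ lie in a compact set $K\subseteq G^\wedge$. The closures in $K$ of the sets $\{\chi_\alpha:\alpha\ge\gamma\}$ form a decreasing family of nonempty closed sets, so they have a common point $\varphi\in G^\wedge$. Evaluation at $y_{A_\gamma}$ is continuous, so $|\varphi(y_{A_\gamma})-1|\ge\sqrt2/2$ for every $\gamma<\kappa$. Since $A_\gamma\subseteq[\gamma,\kappa)$, this contradicts (c).
\end{proof}

\begin{proposition}\label{prop:full}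
Every full product $H=\prod_{\xi<\kappa}C_\xi$ is a reflexive $P$-group.
\end{proposition}

\begin{proof}
Suppose that $K\subseteq H^\wedge$ is compact and kills no $H_\beta$. We choose by recursion on $\alpha<\kappa$ a strictly increasing sequence of ordinals $\beta_\alpha<\kappa$, characters $\chi_\alpha\in K$ and elements $y_\alpha\in H$. Put $\beta_0=0$, and $\beta_\alpha=\sup_{\gamma<\alpha}\beta_\gamma$ for limit $\alpha$; this is below $\kappa$ by regularity. Given $\beta_\alpha$, pick $\chi_\alpha\in K$ and $x\in H_{\beta_\alpha}$ with $\chi_\alpha(x)\ne1$; after replacing $x$ by a multiple we have $\chi_\alpha(x)\notin\mathbb T_+$. Since $\chi_\alpha$ is continuous, it kills $H_{\beta_{\alpha+1}}$ for some $\beta_{\alpha+1}>\beta_\alpha$. Let $y_\alpha$ agree with $x$ on the interval $[\beta_\alpha,\beta_{\alpha+1})$ and vanish elsewhere. As $x$ vanishes below $\beta_\alpha$, we have $x-y_\alpha\in H_{\beta_{\alpha+1}}$, and so $\chi_\alpha(y_\alpha)=\chi_\alpha(x)\notin\mathbb T_+$.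

The intervals are pairwise disjoint, so for $A\subseteq\kappa$ the coordinatewise sum $y_A=\sum_{\alpha\in A}y_\alpha$ has at most one nonzero term at each coordinate. It belongs to $H$ because $H$ is the full product, and it is additive in $A$. Moreover $y_A\in H_{\beta_\gamma}$ whenever $A\subseteq[\gamma,\kappa)$. For $\gamma=\alpha+1$ this gives (a) of Lemma~\ref{lem:hump}, and (b) has been shown. For (c), a character $\varphi\in H^\wedge$ kills some $H_\gamma$, and $H_{\beta_\gamma}\subseteq H_\gamma$ because a strictly increasing sequence of ordinals satisfies $\beta_\gamma\ge\gamma$. Lemma~\ref{lem:hump} contradicts the compactness of $K$, and Proposition~\ref{prop:crit} completes the proof.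
\end{proof}

Fullness enters only in the statement $y_A\in H$; in the group $B$ of Example~\ref{ex:toy} the sums $y_A$ over unbounded sets $A$ are missing.

\section{The group $G_\kappa$ and its countable power}\label{sec:power}

Full products give no counterexample. If $H=\prod_{\xi<\kappa}C_\xi$, then by Lemma~\ref{lem:base} and $\prod_nH_{\beta_n}\supseteq(H_{\sup_n\beta_n})^\omega$ the group $P(H^\omega)$ has the base $(H_\beta)^\omega$ at $0$, so it is the full product $\prod_{\xi<\kappa}C_\xi^{\,\omega}$, which is reflexive. We need a reflexive group that is not full, and Lemma~\ref{lem:perm}(iii) offers countable unions of full products. The group $G_\kappa$ is such a union.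

\begin{proposition}\label{prop:G}
$G_\kappa$ is a reflexive $P$-group.
\end{proposition}

\begin{proof}
Regard $x\in G_\kappa$ as the family $(x(\cdot,\xi))_{\xi<\kappa}$ in $\prod_{\xi<\kappa}\mathbb F_2^{\,\omega}$. Then the $V_\beta$ are the tail subgroups, so $G_\kappa$ carries the tail topology and is a $P$-group. For $m\in\omega$ the subgroup of all $x$ with $x(k,\xi)=0$ for $k\ge m$ is the full product $\prod_{\xi<\kappa}\mathbb F_2^{\,m}$, which is reflexive by Proposition~\ref{prop:full}. By definition $G_\kappa$ is the union of these subgroups, and Lemma~\ref{lem:perm}(iii) applies.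
\end{proof}

Let $L=P(G_\kappa^{\,\omega})$. We write its elements as functions $x(n,k,\xi)$ with values in $\mathbb F_2$, where $n\in\omega$ is the index of the factor, $k\in\omega$ and $\xi<\kappa$. Each factor of $x$ has its own bound $m=h(n)$, so the single number $m$ is replaced by a function $h\in\omega^\omega$. To record this, let $E$ be the $\mathbb F_2$-vector space of all $u\colon\omega\times\omega\to\mathbb F_2$ such that each $u(n,\cdot)$ has finite support, and let
\[
E_h=\{u\in E:u(n,k)=0\text{ whenever }k\ge h(n)\}\qquad(h\in\omega^\omega),
\]
the subspace of functions supported strictly below the graph of $h$. Then $E=\bigcup_hE_h$, and $E_h\subseteq E_g$ if $h\le g$. The \emph{slices} of $x\in L$ are the elements $x_\xi=x(\cdot,\cdot,\xi)\in E$. By the definition of $G_\kappa$, a family $(x_\xi)_{\xi<\kappa}$ in $E$ comes from an element of $L$ exactly when all $x_\xi$ lie in one $E_h$. Thus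
\[
L=\bigcup_{h\in\omega^\omega}L_h\le E^\kappa,\qquad L_h=(E_h)^\kappa .
\]
By Lemma~\ref{lem:base} and $\prod_nV_{\beta_n}\supseteq(V_{\sup_n\beta_n})^\omega$, the subgroups
\[
W_\beta=(V_\beta)^\omega=\{x\in L:x_\xi=0\text{ for all }\xi<\beta\}
\]
form a base at $0$. So $L$ carries the tail topology of $E^\kappa$, and each $L_h$ is a full product, with base $W_\beta\cap L_h$ at $0$.

To apply Lemma~\ref{lem:null}, let $\chi_\beta$ read the slice $x_\beta$ through a nonzero linear functional $\varphi_\beta$ on $E$. Condition (3) holds if each $E_h$ lies in the kernel of $\varphi_\beta$ for all large $\beta$. For $G_\kappa$ itself the corresponding plan fails: there are only countably many bounds $m$, so from some $\beta<\kappa$ on the functionals would vanish on all finitely supported sequences. For $L$ the bounds range over $\omega^\omega$, and $(\star)_\kappa$ says that they can be absorbed gradually, in $\kappa$ steps, without ever absorbing all of them.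

\begin{proposition}\label{prop:equiv}
$L$ is not reflexive if and only if $(\star)_\kappa$ holds.
\end{proposition}

\begin{proof}
\emph{Suppose that $(\star)_\kappa$ holds}, witnessed by $(Z_\beta)_{\beta<\kappa}$, and put $E^\beta=\bigcup_{h\in Z_\beta}E_h$. This is a subspace of $E$: the ideal $Z_\beta$ is nonempty and closed under maxima, and $E_h+E_g\subseteq E_{\max(h,g)}$. It is a proper subspace. To see this, pick $e\in\omega^\omega\setminus Z_\beta$ and let $u\in E$ be the indicator function of the graph of $e$, so that $u(n,k)=1$ if and only if $k=e(n)$. If $u\in E_h$, then $e(n)<h(n)$ for all $n$, so $e\le h$, and $h\notin Z_\beta$ because $Z_\beta$ is closed downward. Hence $u\notin E^\beta$.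

Extending a basis of $E^\beta$ to a basis of $E$, we find a nonzero linear map $\varphi_\beta\colon E\to\mathbb F_2$ that vanishes on $E^\beta$. Put
\[
\chi_\beta(x)=(-1)^{\varphi_\beta(x_\beta)}\qquad(x\in L).
\]
We verify the conditions of Lemma~\ref{lem:null}. (1) If $x\in W_{\beta+1}$, then $x_\beta=0$. (2) Choose $u\in E$ with $\varphi_\beta(u)=1$, and let $x_\beta=u$ and $x_\xi=0$ for $\xi\ne\beta$. Then $x\in L_h$ for any $h$ with $u\in E_h$, so $x\in L$; also $x\in W_\beta$ and $\chi_\beta(x)=-1$. (3) Let $x\in L_h$ and pick $\gamma$ with $h\in Z_\gamma$. For $\beta\ge\gamma$ we have $h\in Z_\beta$, so $x_\beta\in E_h\subseteq E^\beta$ and $\chi_\beta(x)=1$. By Lemma~\ref{lem:null}, $L$ is not reflexive.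

\emph{Suppose that $L$ is not reflexive.} By Proposition~\ref{prop:crit} there is a compact set $K\subseteq L^\wedge$ that kills no $W_\beta$. We measure how much of $W_\beta$ it does kill:
\[
Z_\beta=\{h\in\omega^\omega:K\text{ kills }W_\beta\cap L_h\}.
\]
The sets $Z_\beta$ increase with $\beta$ because the $W_\beta$ decrease. Each $Z_\beta$ contains the zero function, for which $L_h=0$, and is closed downward because $L_h\subseteq L_g$ for $h\le g$.

Let $h,g\in Z_\beta$ and $x\in W_\beta\cap L_{\max(h,g)}$. Let $x'(n,k,\xi)=x(n,k,\xi)$ if $h(n)\ge g(n)$ and $x'(n,k,\xi)=0$ otherwise, and let $x''=x-x'$. Then $x'\in W_\beta\cap L_h$ and $x''\in W_\beta\cap L_g$, so every member of $K$ is trivial at $x=x'+x''$. Thus $\max(h,g)\in Z_\beta$, and $Z_\beta$ is an ideal. It is proper, since $K$ does not kill $W_\beta=\bigcup_h(W_\beta\cap L_h)$.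

Finally, let $h\in\omega^\omega$. The full product $L_h$ is reflexive by Proposition~\ref{prop:full}, and the restriction of $K$ to $L_h$ is compact by Lemma~\ref{lem:perm}(i). So $K$ kills $W_\beta\cap L_h$ for some $\beta<\kappa$, that is, $h\in Z_\beta$. Hence $(\star)_\kappa$ holds.
\end{proof}

\begin{remark}
The characters $\chi_\beta$ are of the kind predicted in Section~\ref{sec:intro}. There are only countably many $h\in\omega^\omega$ with finite support, so they all lie in one $Z_\gamma$. An element of a single factor $G_\kappa$ of $L$ lies in $L_h$ for such an $h$. Hence for $\beta\ge\gamma$ the character $\chi_\beta$ is trivial on every factor, although it is not trivial.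
\end{remark}

\section{Chains of ideals in $\omega^\omega$}\label{sec:star}

Call $D\subseteq\omega^\omega$ \emph{cofinal} if every $f$ satisfies $f\le g$ for some $g\in D$. We need three elementary facts.
\begin{enumerate}
\item[(D1)] For any $f_0,f_1,\dots\in\omega^\omega$, the function $g(k)=1+\max_{n\le k}f_n(k)$ satisfies $g(k)>f_n(k)$ for $k\ge n$. So $f_n\le^*g$ and $g\not\le^*f_n$ for all $n$; countable families are bounded and not dominating, and $\mathfrak d$ is uncountable.
\item[(D2)] If $f\le^*g$, then $f\le g+c$ for some constant $c\in\omega$, for instance the maximum of $f$ on the finite set where $f>g$ (or $c=0$ if this set is empty).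
\item[(D3)] $\mathfrak d$ is the least size of a cofinal family. Indeed, a cofinal family is dominating, and if $D$ is dominating of size $\mathfrak d$, then $\{g+c:g\in D,\ c\in\omega\}$ is cofinal by (D2) and has size $\mathfrak d$.
\end{enumerate}

The natural way to build a chain of ideals is to enumerate a cofinal family of least size and to let $Z_\beta$ be generated by an initial segment, which is too small to be cofinal. The length of the chain is then $\mathrm{cf}(\mathfrak d)$, and we must check that this cardinal is uncountable. The check is needed: for $\kappa=\omega$ the ideals $Z_n=\{h:h(0)\le n\}$ form an increasing chain of proper ideals with union $\omega^\omega$, but the group $G_\omega$ defined by the same formulas is not a $P$-group, since $\bigcap_nV_n=0$ is not open.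

\begin{proposition}\label{prop:d}
The cardinal $\kappa=\mathrm{cf}(\mathfrak d)$ is regular and uncountable, and $(\star)_\kappa$ holds.
\end{proposition}

\begin{proof}
As the cofinality of an infinite cardinal, $\kappa$ is regular. Suppose that $\kappa=\omega$. Then a dominating family of size $\mathfrak d$ is a union $\bigcup_nD_n$ with $|D_n|<\mathfrak d$. No $D_n$ is dominating, so there is $e_n$ with $e_n\not\le^*f$ for all $f\in D_n$. By (D1) there is $g$ with $e_n\le^*g$ for all $n$. Now $g\le^*f$ for some $n$ and some $f\in D_n$, whence $e_n\le^*f$, a contradiction.

Let $\{f_\xi:\xi<\mathfrak d\}$ be cofinal, by (D3), and let $(\delta_\beta)_{\beta<\kappa}$ be an increasing sequence of nonzero ordinals cofinal in $\mathfrak d$. Let $M_\beta$ be the set of pointwise maxima of nonempty finite subsets of $\{f_\xi:\xi<\delta_\beta\}$, and let $Z_\beta$ be the set of all $h$ with $h\le g$ for some $g\in M_\beta$. Since $M_\beta$ is nonempty and closed under maxima, $Z_\beta$ is an ideal, and $Z_\beta$ increases with $\beta$. Every $h$ lies below some $f_\xi$, and $\xi<\delta_\beta$ for some $\beta$, so the union is $\omega^\omega$. Finally $|M_\beta|\le\max(|\delta_\beta|,\omega)<\mathfrak d$,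 so $M_\beta$ is not cofinal by (D3), which means that $Z_\beta$ is proper.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The first statement is Proposition~\ref{prop:G}. The second follows from Propositions~\ref{prop:d} and~\ref{prop:equiv}.
\end{proof}

By Proposition~\ref{prop:crit}, what fails for $P(G_\kappa^{\,\omega})$ is exactly the continuity of the evaluation map.

A second source of chains is a linear order: modulo an ultrafilter, initial segments are automatically closed under maxima.

\begin{proposition}\label{prop:ultra}
Let $p$ be a nonprincipal ultrafilter on $\omega$. Then $\kappa=\mathrm{cf}(\omega^\omega/p)$ is regular and uncountable, and $(\star)_\kappa$ holds.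
\end{proposition}

\begin{proof}
The order $\omega^\omega/p$ has no maximum, since $f+1\not\le_pf$; so $\kappa$ is infinite and regular. As $p$ contains the cofinite sets, the function $g$ of (D1) lies strictly above all $f_n$ modulo $p$, so no countable set is cofinal. Let $(e_\beta)_{\beta<\kappa}$ be increasing and cofinal for $\le_p$, and put $Z_\beta=\{h:h\le_pe_\beta\}$. This set contains $e_\beta$ and is closed downward. It is closed under maxima, because $\{n:\max(h,g)(n)\le e_\beta(n)\}$ is the intersection of the sets $\{n:h(n)\le e_\beta(n)\}$ and $\{n:g(n)\le e_\beta(n)\}$. It is proper, because $e_\beta+1\notin Z_\beta$. The $Z_\beta$ increase and cover $\omega^\omega$ by the choice of the $e_\beta$.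
\end{proof}

\begin{remark}
For this chain the functionals in the proof of Proposition~\ref{prop:equiv} can be written down. For $u\in E$ let $\varphi_\beta(u)\in\mathbb F_2$ be the value that the finite sum $\sum_{k\ge e_\beta(n)}u(n,k)$ takes for all $n$ in a set belonging to $p$. This map is linear because $p$ is closed under intersections. It vanishes on $E_h$ if $h\le_pe_\beta$, because the sum is $0$ whenever $h(n)\le e_\beta(n)$, and it takes the value $1$ at the indicator function of the graph of $e_\beta$.
\end{remark}

\begin{proposition}\label{prop:bounds}
If $\kappa$ is regular and uncountable and $(\star)_\kappa$ holds, then $\mathfrak b\le\kappa\le\mathfrak d$.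
\end{proposition}

\begin{proof}
Let $(Z_\beta)_{\beta<\kappa}$ witness $(\star)_\kappa$. Suppose that $\kappa<\mathfrak b$, and choose $e_\beta\notin Z_\beta$. The family $\{e_\beta:\beta<\kappa\}$ is bounded by some $g$, so by (D2) $e_\beta\le g+c_\beta$ with $c_\beta\in\omega$. If each set $\{\beta:c_\beta=c\}$ were bounded in $\kappa$, then so would be their union, which is $\kappa$; hence one of them, say for the constant $c$, is unbounded. Pick $\gamma$ with $g+c\in Z_\gamma$ and $\beta\ge\gamma$ with $c_\beta=c$. Then $e_\beta\le g+c\in Z_\beta$, so $e_\beta\in Z_\beta$, a contradiction.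

Suppose that $\kappa>\mathfrak d$, and let $D$ be cofinal of size $\mathfrak d$. For $f\in D$ pick $\gamma(f)<\kappa$ with $f\in Z_{\gamma(f)}$. By regularity $\gamma=\sup_{f\in D}\gamma(f)<\kappa$. Then $D\subseteq Z_\gamma$, and since $Z_\gamma$ is closed downward, $Z_\gamma=\omega^\omega$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Part (a) is Proposition~\ref{prop:equiv}, part (b) is Propositions~\ref{prop:d} and~\ref{prop:ultra}, and part (c) is Proposition~\ref{prop:bounds}. Under the Continuum Hypothesis, $\omega_1\le\mathfrak d\le2^\omega=\omega_1$ by (D1). So $(\star)_{\omega_1}$ holds by (b), since $\mathrm{cf}(\omega_1)=\omega_1$, and by (c) no regular $\kappa>\omega_1$ satisfies $(\star)_\kappa$. Now apply (a).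
\end{proof}

\section{Reduction to countable subproducts}\label{sec:countable}

Let $\Pi=\prod_{i\in I}G_i$ be a product of $P$-groups. Each single character of $P\Pi$ depends on countably many coordinates: its kernel contains one of the subgroups of Lemma~\ref{lem:base}, and hence $\Pi_{I\setminus J}$ for a countable $J$. The content of Theorem~\ref{thm:C} is that one countable set serves a whole compact set of characters. The argument is that of Proposition~\ref{prop:full}, with countable sets of coordinates in place of intervals of $\kappa$; it works because $\Pi$ contains all coordinatewise sums of elements with disjoint supports.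

\begin{lemma}\label{lem:support}
Every compact set $K\subseteq(P\Pi)^\wedge$ kills $\Pi_{I\setminus J}$ for some countable $J\subseteq I$.
\end{lemma}

\begin{proof}
Suppose not. By recursion on $\alpha<\omega_1$ we choose countable sets $J_\alpha\subseteq I$, characters $\chi_\alpha\in K$ and elements $y_\alpha\in\Pi$. The set $J_\alpha^*=\bigcup_{\gamma<\alpha}J_\gamma$ is countable, so there are $\chi_\alpha\in K$ and $x\in\Pi_{I\setminus J_\alpha^*}$ with $\chi_\alpha(x)\ne1$; after replacing $x$ by a multiple we have $\chi_\alpha(x)\notin\mathbb T_+$. Let $J_\alpha$ be a countable set such that $\chi_\alpha$ kills $\Pi_{I\setminus J_\alpha}$. Let $y_\alpha$ agree with $x$ on $J_\alpha\setminus J_\alpha^*$ and vanish elsewhere. Since $x$ vanishes on $J_\alpha^*$, the difference $x-y_\alpha$ vanishes on $J_\alpha$, and so $\chi_\alpha(y_\alpha)=\chi_\alpha(x)\notin\mathbb T_+$.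

The sets $J_\alpha\setminus J_\alpha^*$ are pairwise disjoint, so the coordinatewise sums $y_A=\sum_{\alpha\in A}y_\alpha$ are elements of $\Pi$, additive in $A\subseteq\omega_1$. We check the conditions of Lemma~\ref{lem:hump} with $\kappa=\omega_1$. For $\delta>\alpha$ the element $y_\delta$ vanishes on $J_\delta^*\supseteq J_\alpha$. So $y_A\in\Pi_{I\setminus J_\alpha}$ if all elements of $A$ exceed $\alpha$, which gives (a); and (b) has been shown. For (c), let $\varphi\in(P\Pi)^\wedge$ kill $\Pi_{I\setminus J}$ with $J$ countable. Each point of $J$ lies in the support of at most one $y_\alpha$, so there is $\gamma<\omega_1$ such that $y_\alpha$ vanishes on $J$ for all $\alpha\ge\gamma$. Then $y_A\in\Pi_{I\setminus J}$ for $A\subseteq[\gamma,\omega_1)$. Lemma~\ref{lem:hump} contradicts the compactness of $K$.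
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Recall from Lemma~\ref{lem:base} that $P\Pi=P\Pi_J\times P\Pi_{I\setminus J}$ is a product of two $P$-groups. If $P\Pi$ is reflexive, then so is $P\Pi_J$, by Lemma~\ref{lem:perm}(ii).

Conversely, let $P\Pi_J$ be reflexive for every countable $J$, and let $K\subseteq(P\Pi)^\wedge$ be compact. Take $J$ as in Lemma~\ref{lem:support}. The restriction of $K$ to $P\Pi_J$ is compact, so it kills an open subgroup $U$ of $P\Pi_J$. Then $K$ kills $U\times\Pi_{I\setminus J}$, which is open in $P\Pi$. By Proposition~\ref{prop:crit}, $P\Pi$ is reflexive.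

For the last assertion let all $G_i$ be reflexive, let $F\subseteq I$ be finite with $G_i$ discrete for $i\notin F$, and let $J\subseteq I$ be countable. By Lemma~\ref{lem:base},
\[
P\Pi_J=\prod_{j\in J\cap F}G_j\times P\Pi_{J\setminus F},
\]
and $P\Pi_{J\setminus F}$ is discrete, because the choice $U_j=0$ for all $j$ in the countable set $J\setminus F$ shows that $\{0\}$ is open. So $P\Pi_J$ is a finite product of reflexive $P$-groups, which is reflexive by Lemma~\ref{lem:perm}(ii). By the first part, $P\Pi$ is reflexive.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GRT}
Jorge Galindo, Luis Recoder-Nu\~nez and Mikhail Tkachenko,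
\emph{Nondiscrete P-Groups Can be Reflexive},
arXiv:1002.4730 (2010).

\end{thebibliography}
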